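# Finite 2-groups with an odd number of real conjugacy classes

## 1. Real classes, pro-2 groups, good modules, real orbits, and the groups $Q_D$

Subgroups of profinite groups are closed and homomorphisms between them are continuous, unless we say otherwise. The reference [DDMS] is Dixon–du Sautoy–Mann–Segal, *Analytic pro-p groups*, 2nd ed.

### 1.1 Real elements and the number $r(Q)$

**Definition 1.** An element of a group $Q$ is *real* if it is conjugate in $Q$ to its inverse. A conjugacy class is real if it consists of real elements. For a finite group $Q$ we write $r(Q)$ for the number of real classes and $d(Q)$ for the minimal number of generators.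

Examples. In an abelian group only the elements with $x^2=1$ are real, so an abelian finite 2-group $Q$ has $r(Q)=2^{d(Q)}$. The dihedral and the quaternion group of order 8 both have five classes, all real, so $r=5$.

Inversion permutes the classes of $Q$ and complex conjugation permutes $\mathrm{Irr}(Q)$. Applied to the character table $X$, both produce $\overline X$. So there are permutation matrices $A,B$ with $AX=\overline X=XB$. As $X$ is invertible, $A$ and $B$ have the same trace. This is Brauer's permutation lemma in our case: $r(Q)$ is also the number of real-valued irreducible characters. Characters of $Q/N$ inflate to $Q$, so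
$$r(Q/N)\le r(Q)\qquad(N\trianglelefteq Q).\tag{1}$$

### 1.2 Pro-2 groups

**Definition 2.** For a finitely generated pro-2 group $G$ let $r(G)=\sup_N r(G/N)$ over all open normal subgroups $N$, and let $d(G)$ be the minimal number of topological generators.

Examples. The quotients of $\mathbb Z_2$ are cyclic, so $r(\mathbb Z_2)=2$. The pro-2 dihedral group $\mathbb Z_2\rtimes\{\pm1\}$ maps onto all dihedral 2-groups. All elements of those are real and their class numbers are unbounded, so here $r=\infty$.

By (1), $r(G/N)$ can only grow when $N$ shrinks, and $r(G/N)\le r(G)$ also for closed normal $N$. We use freely that $\Phi(G)$ is the closed subgroup generated by squares, that $d(G)=\dim_{\mathbb F_2}G/\Phi(G)$, that a closed subgroup $X$ with $X\Phi(G)=G$ equals $G$ (the Frattini property), and that if $G$ is finitely generated, then so are its open subgroups, $\Phi(G)$ is open, and there are only finitely many open subgroups of each index. If $T$ is a proper open subgroup of a pro-2 group $G$, then some $T'\le G$ contains $T$ with index 2, because normalizers grow in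 finite 2-groups.

### 1.3 Logarithmic coordinates

Let $G$ be a 2-adic analytic pro-2 group with Lie algebra $L$ over $\mathbb Q_2$. By [DDMS, Ch. 4, 9] it has, inside any prescribed open subgroup, an open normal uniform subgroup. Its logarithm is a lattice $\Lambda_0\subset L$ with $[\Lambda_0,\Lambda_0]\subseteq 4\Lambda_0$, multiplication is given by the Baker–Campbell–Hausdorff series, and $\log(gxg^{-1})=\mathrm{Ad}(g)\log x$ for $g\in G$. Also $\mathrm{Ad}(\exp X)=\exp(\mathrm{ad}\,X)$.

**Definition 3.** Put $\Lambda=2\Lambda_0$, so that $[\Lambda,\Lambda]\subseteq 4\cdot 4\Lambda_0=2^3\Lambda$, and let $U_i=\exp(2^i\Lambda)$, $U=U_0$. We call this a choice of *coordinates* for $G$. We write $gX$ for $\mathrm{Ad}(g)X$.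

Example. For $G=1+4M_n(\mathbb Z_2)$ one can take $\Lambda_0=4M_n(\mathbb Z_2)$ with the usual logarithm; indeed $[\Lambda_0,\Lambda_0]\subseteq16M_n(\mathbb Z_2)$. Then $\Lambda=8M_n(\mathbb Z_2)$ and $U_i=1+2^{i+3}M_n(\mathbb Z_2)$.

The degree-$n$ term of the series has denominators at most $2^{n-1}$ (Bourbaki, LIE II §8.1), and for $n\ge2$ each of its monomials involves both variables. Let $\log x\in 2^i\Lambda$ and $\log y\in2^j\Lambda$ with $i,j\ge0$. A Lie monomial of degree $n\ge 2$ in them contains $n-1$ brackets, hence lies in $2^{i+j+3(n-1)}\Lambda$. Dividing by $2^{n-1}$ leaves us in $2^{i+j+2(n-1)}\Lambda\subseteq2^{i+j+2}\Lambda$. Therefore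
$$\log(xy)\equiv\log x+\log y\pmod{2^{i+j+2}\Lambda}.\tag{2}$$
So the $U_i$ are subgroups. They are open and normal in $G$ (as $\Lambda$ is $\mathrm{Ad}(G)$-stable) and form a base at $1$. Since $\log(x^{2^i})=2^i\log x$, $U_i$ is exactly the set of $2^i$-th powers of elements of $U$, and $U$ is torsion-free. Finally, by (2), for $i\le j\le 2i+2$ the logarithm induces a $G$-equivariant isomorphism
$$U_i/U_j\cong 2^i\Lambda/2^j\Lambda.\tag{3}$$

### 1.4 Good modules and good groups

**Definition 4.** Let $\Gamma$ be a pro-2 group acting continuously on a finite-dimensional $\mathbb Q_2$-space $V$. The module $V$ is *good* if no $g\in\Gamma$ has eigenvalue $-1$ on $V$. A 2-adic analytic pro-2 group $G$ is *good* if $L(G)$ is good under $\mathrm{Ad}$.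

Examples. The group $1+4\mathbb Z_2$ acting on $\mathbb Q_2$ by multiplication is good; $1+2\mathbb Z_2$ is not, because it contains $-1$. The group $\mathbb Z_2$ is good, since $\mathrm{Ad}$ is trivial. The pro-2 dihedral group is not.

Submodules, quotients, finite direct sums of factors of a filtration, and restrictions to closed subgroups of good modules are good in the corresponding sense; so closed subgroups of good groups are good. We need two more facts.

First, if $g\in\Gamma$ acts on a good module with finite order, it acts trivially. The order is a power of 2; were it $2^s>1$, then $g^{2^{s-1}}$ would act with order 2 and have eigenvalue $-1$.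

Second, let $\Lambda\subset V$ be a $\Gamma$-stable lattice. Such a lattice exists: the stabilizer of any lattice is open, and we can sum its finitely many translates. Then $\det(1+g)\ne0$ for all $g$, so $v_2(\det(1+g))$ is bounded on the compact group $\Gamma$, say by $c$. Since $\det(1+g)\Lambda=(1+g)\,\mathrm{adj}(1+g)\Lambda\subseteq(1+g)\Lambda$,
$$2^c\Lambda\subseteq(1+g)\Lambda\qquad\text{for all }g\in\Gamma.\tag{4}$$

### 1.5 Real sets and real orbits

**Definition 5.** Let $\Gamma$ be a profinite group. A *real $\Gamma$-set* is a $\Gamma$-set $X$ with open stabilizers and a map $\iota:X\to X$ with $\iota^2=1$ commuting with $\Gamma$. An orbit $O$ is *real* if $\iota O=O$, and $\rho(\Gamma,X)$ is the number of real orbits. Let $X^{re}=\{x:\iota x\in\Gamma x\}$, which is the union of the real orbits. $X$ is *tame* if $X^{re}$ is finite.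

Examples. If $Q$ is a finite group acting on itself by conjugation and $\iota$ is inversion, then $\rho(Q,Q)=r(Q)$. On $\mathbb Q_2/\mathbb Z_2$ with $\iota=-1$ and trivial $\Gamma$ we get $X^{re}=\{0,\frac12\}$, so $\rho=2$. With $\Gamma=\{\pm1\}$ acting by multiplication every point is real and the set is not tame.

A tame set is tame for closed subgroups of $\Gamma$. Products of tame sets (with $\iota(x,y)=(\iota x,\iota y)$) are tame, because $(X\times Y)^{re}\subseteq X^{re}\times Y^{re}$.

### 1.6 Division algebras and $Q_D$

Let $K/\mathbb Q_2$ be a finite extension with residue field $\mathbb F_q$, $q=2^f$, and $D$ a central division $K$-algebra of degree $n$. We recall: $D$ has a valuation $v_D$ with value group $\mathbb Z$, valuation ring $O_D$, maximal ideal $P_D$, residue field $\mathbb F_{q^n}$; $v_D=n v_K$ on $K$ and $v_K(\mathrm{Nrd}\,x)=v_D(x)$. Subfields of $D$ containing $K$ have degree dividing $n$, and every extension of $K$ of degree dividing $n$ embeds into $D$. The class of $D$ in $\mathrm{Br}(K)$ has order $n$. If $[K':K]$ is prime to $n$, then $K'\otimes_KD$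 is a division algebra. If $u\in P_D$, all its eigenvalues over $\bar K$ have positive valuation, so the reduced trace satisfies $\mathrm{trd}(P_D)\subseteq P_K$.

**Definition 6.** $\mathfrak{sl}_1(D)$ is the Lie algebra of elements of $D$ of reduced trace $0$, and
$$Q_D=(1+P_D)/(1+P_K)\le D^*/K^*.$$

Example. Let $K=\mathbb Q_2$, $n=3$, let $F_3$ be the unramified cubic extension of $\mathbb Q_2$ and $\sigma$ a generator of its Galois group. Then $D=F_3\oplus F_3\pi\oplus F_3\pi^2$ with $\pi^3=2$ and $\pi a\pi^{-1}=\sigma(a)$, and every $D$ of degree 3 over $\mathbb Q_2$ is of this form for a suitable $\sigma$. Let $Q_j$ be the image of $1+P_D^j$ in $Q_D$. The quotient $(1+P_D^j)/(1+P_D^{j+1})$ is $\mathbb F_8$. Passing to $Q_D$ kills the subgroup $\mathbb F_2$ at the levels divisible by 3, coming from $1+2^{j/3}\mathbb Z_2$. So $|Q_j/Q_{j+1}|$ is $8,8,4,8,8,4,\dots$ for $j=1,2,3,\dots$.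

## 2. The conjecture for odd $k$ and two generators

Fix a number $k$. How many finite 2-groups have exactly $k$ real classes? For even $k$ there may be infinitely many even among cyclic groups: all $C_{2^m}$, $m\ge1$, have $r=2$. Jaikin-Zapirain and Tent, in "Finite 2-groups with odd number of conjugacy classes", arXiv:1611.09077 (2016), pose the following.

**Conjecture.** Let $k$ be an odd number. Then there exists only a finite number of finite 2-groups generated by 2 elements with exactly $k$ real conjugacy classes.

The conjecture is true, and we prove the following three statements. The notation is that of Section 1.6.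

**Theorem A.** For odd $k$ there are only finitely many 2-generated finite 2-groups with exactly $k$ real classes.

**Theorem B.** Let $G$ be an infinite finitely generated pro-2 group with $r(G)$ finite and odd. Then some $Q_D$, with $n\ge3$ odd, is a quotient of $G$. Hence $d(G)\ge nf\ge3$ and $r(G)\ge25$.

**Theorem C.** If $k$ is odd and there are infinitely many finite 2-groups with exactly $k$ real classes, then $k\ge25$. There are infinitely many 3-generated finite 2-groups with exactly $25$ real classes. So "2 elements" in Theorem A cannot be replaced by "3 elements".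

The statements about $k<24$ and $k=25$ are due to Jaikin-Zapirain and Tent; they are reproved here.

## 3. Small $k$, groups with a cyclic maximal subgroup, and a naive limit

A nontrivial finite 2-group contains a central involution, so $r\ge2$; thus $k=1$ belongs to the trivial group only. A finite 2-group $Q$ has $2^{d(Q)}$ linear characters with values $\pm1$, so
$$2^{d(Q)}\le r(Q).\tag{5}$$
If $r(Q)=3$ then $d(Q)\le1$, so $Q$ is cyclic and $r(Q)\le2$. So $k=3$ does not occur at all. An abelian 2-group has $r=2^{d}$, which is odd only for the trivial group.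

Next take the dihedral, generalized quaternion and semidihedral groups of order $2^m$, $m\ge4$, with cyclic subgroup $\langle x\rangle$ of index 2 and $y$ outside. In the first two, $y$ inverts $x$. There are $2^{m-2}+1$ classes inside $\langle x\rangle$ and two outside, namely the $x^iy$ with $i$ even and with $i$ odd. All are real: in the quaternion case $(x^iy)^{-1}=x^{i+2^{m-2}}y$ and $2^{m-2}$ is even. So $r=2^{m-2}+3$. In the semidihedral case $yxy^{-1}=x^{-1+2^{m-2}}$. Here $x^i$ is real exactly for even $i$ (if $i$ is odd, $x^{-i}$ differs from both conjugates $x^i$ and $x^{-i+2^{m-2}i}$). The $2^{m-2}$ even exponents form $2^{m-3}+1$ classes $\{x^{i},x^{-i}\}$. The two outer classes are real, since $(x^iy)^{-1}=y^{-1}x^{-i}$ has the form $x^{i'}y$ with $i'\equiv i\pmod 2$. So $r=2^{m-3}+3$. These 2-generated groups all have odd $r$, and each value is taken only finitely often, as the conjecture predicts.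

What would one try first? Suppose infinitely many 2-generated finite 2-groups have exactly $k$ real classes. Write them as $\mathcal F/N_i$ with $\mathcal F$ free pro-2 of rank 2, and use compactness to find a limit $N$ of a subsequence of the $N_i$. Then $G=\mathcal F/N$ is an infinite 2-generated pro-2 group, and one hopes for a contradiction. This stops at two precise points.

The first is that compactness only gives $r(G)\le k$. A finite quotient of $G$ is a quotient of $\mathcal F/N_i$ for large $i$, and by (1) passing to a quotient may lose real classes. If it does, the parity of $k$ is gone. The second is that $r(G)$ finite is no contradiction, as $\mathbb Z_2$ shows. One must get structural consequences out of one bit of information, the oddness of $r(G)$.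

The first point is overcome by showing that bounded $r$ forces $G$ to be analytic with no eigenvalue $-1$ in the adjoint action. Then by (4) the operator $1+g$ is uniformly invertible, and this forces every real-valued character of $\mathcal F/N_i$ to live on one fixed finite quotient of $G$. For the second point, $r(G)$ becomes a count of orbits on $L/\Lambda$ stable under $x\mapsto-x$. Its parity can be transported to smaller pieces of $L$ at the price of passing to unknown open subgroups, and a congruence for subgroups of index 2 then recovers what was lost.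

## 4. Finite $r(G)$ makes $G$ analytic and good

**Lemma 1.** If $G$ is a finitely generated pro-2 group with $r(G)=r<\infty$, then $G$ is 2-adic analytic and good.

**Step 1.** This step bounds the number of generators of all open normal subgroups. Let $N\trianglelefteq G$ be open. In $G/\Phi(N)$ the group $N/\Phi(N)$ is elementary abelian of rank $m=d(N)$. Refine it to a chief series $1=A_0<\dots<A_m=N/\Phi(N)$ of $G/\Phi(N)$; the factors have order 2. Each $A_i\setminus A_{i-1}$ is nonempty, closed under conjugation, and consists of involutions, which are real. Together with the class of $1$ this gives at least $m+1$ real classes. So $d(N)\le\rho:=r-1$.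

**Step 2.** This step produces an open powerful subgroup, which gives analyticity. Let $R$ be the intersection of the kernels of all homomorphisms $G\to GL_\rho(\mathbb F_2)$; there are finitely many, so $R$ is open and normal. Let $S=R^2$ be the closed subgroup generated by the squares of elements of $R$; as $S=\Phi(R)$, it is open and normal in $G$. By Step 1, $d(S)\le\rho$, so the action of $G$ on $S/\Phi(S)$ is given by a homomorphism into $GL_{d(S)}(\mathbb F_2)\le GL_\rho(\mathbb F_2)$, and $R$ acts trivially. So $[S,R]\le\Phi(S)=S^2$.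

We claim that in each finite quotient of $G$ (keeping the letters for the images) $[S,S]\le S^4$. Suppose not. Factor out $S^4$; then $[S,S]\ne1$, and we factor out a normal subgroup of $G$ having index 2 in $[S,S]$. Now $S^4=1$, and $[S,S]$ has order 2, hence is central, and still $[S,R]\le S^2$. For $a,b\in S$ we have $[a^2,b]=[a,b]^2=1$, so $S^2$ is central in $S$. It is abelian and generated by elements $a^2$ with $a^4=1$, so it is elementary abelian. Let $a\in S$, $v\in R$ and write $a^v=ax$ with $x\in S^2$. Then $(a^2)^v=(ax)^2=a^2x^2=a^2$, so $R$ centralizes $S^2$. Therefore $a^{v^2}=(ax)^v=a^vx^v=ax\cdot x=a$. So $v^2$ centralizes $S$ for every $v\in R$, hence $S=R^2$ centralizes $S$. This contradicts $[S,S]\ne1$.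

As $S^4$ is closed, the claim for all finite quotients gives $[S,S]\le S^4$. So $S$ is a finitely generated powerful pro-2 group. Hence $G$ has finite rank and is 2-adic analytic ([DDMS, Ch. 3, 8]).

**Step 3.** This step proves goodness. Take coordinates, and suppose $\mathrm{Ad}(g)$ has eigenvalue $-1$. Scale an eigenvector to $X\in\Lambda\setminus2\Lambda$ with $gX=-X$. Then $g$ inverts $x_i=\exp(2^iX)\in U_i\setminus U_{i+1}$ for all $i\ge0$. In $G/U_n$ the elements $1,x_0,\dots,x_{n-1}$ are real and pairwise non-conjugate, since they lie in different layers of a chain of normal subgroups. So $r(G/U_n)\ge n+1$ for all $n$, a contradiction. $\square$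

## 5. An infinite pro-2 group with exactly $k$ real classes

**Proposition 2.** If infinitely many pairwise non-isomorphic $d$-generated finite 2-groups have exactly $k$ real classes, there is an infinite $d$-generated pro-2 group $G$ with $r(G)=k$.

**Step 1.** This step constructs $G$ with $r(G)\le k$. Let $\mathcal F$ be free pro-2 of rank $d$ and $N_1,N_2,\dots$ distinct open normal subgroups with $r(\mathcal F/N_i)=k$. There are countably many open normal subgroups $M$ of $\mathcal F$, and for each of them $N_iM/M$ has finitely many possibilities. By a diagonal argument we pass to a subsequence such that for each $M$ the group $N_iM$ is eventually constant, say equal to $N_M$. For $M'\le M$ we have $N_{M'}M=N_M$, in particular $N_{M'}\le N_M$. Put $N=\bigcap_MN_M$.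

We check $NM=N_M$. Let $x\in N_M$. For each $M'\le M$ the closed set $N_{M'}\cap xM$ is nonempty, because $N_{M'}M=N_M\ni x$. These sets decrease with $M'$ and any two contain a third, so by compactness some $z\in xM$ lies in all $N_{M'}$, $M'\le M$. As $N_{M''\cap M}\le N_{M''}$ for every $M''$, we get $z\in N$ and $x\in NM$. The other inclusion is clear.

If $N$ were open, take $M=\Phi(N)$, which is open and normal in $\mathcal F$. For large $i$ we get $N_i\Phi(N)=N\Phi(N)=N$, so $N_i=N$ by the Frattini property, contradicting distinctness. So $G=\mathcal F/N$ is infinite. Every finite quotient of $G$ by an open normal subgroup is some $\mathcal F/NM$, and $r(\mathcal F/NM)=r(\mathcal F/N_iM)\le k$ for large $i$. So $r(G)\le k$, and by Lemma 1, $G$ is analytic and good.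

**Step 2.** This step finds inside one $Q=\mathcal F/N_i$ a powerful normal subgroup that looks like $U$ down to a prescribed depth. Choose coordinates for $G$, let $c\ge1$ be as in (4) for $\Lambda\subset L(G)$ and $\Gamma=G$, and let $a=c+1$. Let $\tilde U,\tilde U_j$ be the preimages of $U,U_j$ in $\mathcal F$, and $M=\Phi(\tilde U_{2a})$. Fix $i$ with $N_iM=NM$; then $N_i\le NM\le\tilde U_{2a}$. Write $X^{2^j}$ for the closed subgroup generated by $2^j$-th powers. Since $U_j=U^{2^j}$, we have $\tilde U_j=\tilde U^{2^j}N$ for all $j$. In particular $\tilde U_{2a}=\tilde U^{2^{2a}}NM=\tilde U^{2^{2a}}N_iM$, so $\tilde U_{2a}=\tilde U^{2^{2a}}N_i$ by the Frattini property. For $j\le2a$,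
$$\tilde U_j=\tilde U^{2^j}N\le\tilde U^{2^j}\tilde U_{2a}=\tilde U^{2^j}\tilde U^{2^{2a}}N_i\le\tilde U^{2^j}N_i\le\tilde U_j .$$
Put $P=\tilde U/N_i\trianglelefteq Q=\mathcal F/N_i$. Then $P^{2^j}=\tilde U_j/N_i$ for $j\le2a$. By (3), $U/U_2$ is abelian, so $[P,P]\le P^4$ and $P$ is powerful. Moreover $Q/P^{2^{2a}}\cong G/U_{2a}$ and, by (3), $P^{2^a}/P^{2^{2a}}\cong U_a/U_{2a}\cong\Lambda/2^a\Lambda$ as $\mathcal F$-modules.

**Step 3.** This step collects what we need about powers and commutators in powerful groups. Let $\chi\in\mathrm{Irr}(Q)$ be real-valued; we will show that $\chi$ is trivial on $P^{2^{2a}}$. Let $\bar Q=Q/\ker\chi$, let $\bar P$ be the image of $P$, again powerful, and let $\ell$ be minimal with $\bar P^{2^\ell}=1$. Suppose $\ell\ge2a$, and put $t=\ell-2a$ and $B=\bar P^{2^a}$. Let $P_1(\bar P)=\bar P$ and $P_{j+1}(\bar P)=P_j(\bar P)^2[P_j(\bar P),\bar P]$ be the lower 2-series. By [DDMS, 2.7], $\bar P^{2^j}$ is the set of $2^j$-th powers, equals $P_{j+1}(\bar P)$, is again powerful, and $(\bar P^{2^j})^{2^l}=\bar P^{2^{j+l}}$.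

In any group, $[P_i,P_j]\le P_{i+j}$. Induct on $j$, for all $i$ at once; $j=1$ is the definition. For the step, the three subgroups lemma gives $[[P_j,P_1],P_i]\le P_{i+j+1}$, since $[[P_1,P_i],P_j]\le[P_{i+1},P_j]\le P_{i+j+1}$ and $[[P_i,P_j],P_1]\le[P_{i+j},P_1]\le P_{i+j+1}$. For $x\in P_j$, $y\in P_i$, the element $[x,y]\in P_{i+j}$ is central modulo $P_{i+j+1}$, so $[x^2,y]\equiv[x,y]^2\equiv1$. So all generators of $P_{j+1}$ commute with $P_i$ modulo $P_{i+j+1}$.

Since $B=P_{a+1}(\bar P)$, we conclude $\gamma_m(B)\le P_{m(a+1)}(\bar P)=\bar P^{2^{ma+m-1}}$.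

**Step 4.** This step shows that $b\mapsto b^{2^t}$ is a homomorphism on $B$. By Hall's formula, for $x,y\in B$ and $h=2^t$ there are $c_i\in\gamma_i(B)$ with $x^{h}y^{h}=(xy)^{h}c_2^{\binom{h}{2}}c_3^{\binom{h}{3}}\cdots c_{h}$. Let $2\le i\le2^t$ and $2^j\le i<2^{j+1}$, so $1\le j\le t$. Then $v_2\binom{2^t}{i}=t-v_2(i)\ge t-j$ and $c_i\in\gamma_{2^j}(B)$. So the $i$-th factor lies in
$$\gamma_{2^j}(B)^{2^{t-j}}\le\bar P^{2^{\,2^ja+2^j-1+t-j}}=1,$$
because $2^ja\ge2a$ and $2^j-1-j\ge0$, so the exponent is at least $2a+t=\ell$. Hence $(xy)^{2^t}=x^{2^t}y^{2^t}$.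

This homomorphism kills $\bar P^{2^{2a}}$, whose elements are $2^{2a}$-th powers $z^{2^{2a}}$, with $(z^{2^{2a}})^{2^t}=z^{2^\ell}=1$. Its image is $A:=\bar P^{2^{a+t}}=\bar P^{2^{\ell-a}}$. Since $[B,B]\le P_{2a+2}(\bar P)=\bar P^{2^{2a+1}}\le\bar P^{2^{2a}}$, $A$ is abelian. Composing, we get an $\mathcal F$-equivariant surjection
$$\varphi:\Lambda/2^a\Lambda\cong P^{2^a}/P^{2^{2a}}\to B/\bar P^{2^{2a}}\to A ,$$
and $\varphi(2^{a-1}\Lambda)=A^{2^{a-1}}=\bar P^{2^{\ell-1}}\ne1$ by minimality of $\ell$.

**Step 5.** This step uses that $\chi$ is real to reach a contradiction. As $\chi$ is faithful on $\bar Q$, some linear constituent $\lambda$ of $\chi_A$ is nontrivial on $A^{2^{a-1}}$. As $\chi$ is real, $\bar\lambda$ is also a constituent. The group $A$ is normal in $\bar Q$, so by Clifford's theorem $\bar\lambda$ is conjugate to $\lambda$: there is $g\in\mathcal F$ with $\lambda(gyg^{-1})\lambda(y)=1$ for all $y\in A$. With $y=\varphi(v)$ this says that $\lambda\circ\varphi$ is trivial on $(1+g)\Lambda\supseteq2^c\Lambda=2^{a-1}\Lambda$. So $\lambda(A^{2^{a-1}})=1$, a contradiction.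

Thus $\ell<2a$, and every real-valued $\chi\in\mathrm{Irr}(Q)$ is trivial on $P^{2^{2a}}$. Therefore
$$k=r(Q)=r(Q/P^{2^{2a}})=r(G/U_{2a})\le r(G)\le k.\qquad\square$$

## 6. Counting real orbits by an integral, and their parity

**Lemma 3.** Let $X,Y$ be tame real $\Gamma$-sets.
(a) $\rho(\Gamma,X)=\int_\Gamma|\{x\in X:gx=\iota x\}|\,dg$, with normalized Haar measure.
(b) $\rho(\Gamma,X\times Y)\equiv\sum_x\rho(\Gamma_x,Y)\pmod2$, with $x$ over representatives of the real orbits in $X$.

**Proof of (a).** For $x\in X^{re}$ the set $\{g:gx=\iota x\}$ is a coset of $\Gamma_x$; for other $x$ it is empty. So the integral is $\sum_{x\in X^{re}}1/|\Gamma x|$, and each real orbit contributes $1$.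

**Proof of (b).** A real orbit in $X\times Y$ lies over a real orbit $\Gamma x$ in $X$. Choose $t\in\Gamma$ with $tx=\iota x$. Since $\iota$ commutes with $\Gamma$, $\Gamma_{\iota x}=\Gamma_x$, so $t$ normalizes $\Gamma_x$; and $t^2x=t\iota x=\iota tx=x$, so $t^2\in\Gamma_x$. Let $\Omega$ be the set of $\Gamma_x$-orbits on $Y$. Then $t$ and $\iota$ induce commuting permutations of $\Omega$ with square $1$.

The $\Gamma$-orbits in $\Gamma x\times Y$ correspond to $\Omega$ by $\Gamma_xy\mapsto\Gamma(x,y)$. Since $\iota(x,y)=(tx,\iota y)=t(x,t^{-1}\iota y)$, the action of $\iota$ on them corresponds to $t^{-1}\iota=t\iota$ on $\Omega$. So the real orbits over $\Gamma x$ correspond to $\Omega^{t\iota}$. If $\Gamma_xy$ is fixed by $t\iota$ or by $\iota$, then $\iota y\in\Gamma y$. So the sets $\Omega^{t\iota},\Omega^\iota$ consist of orbits in $Y^{re}$ and are finite. Both are $t$-stable, and $\Omega^{t\iota}\cap\Omega^t=\Omega^\iota\cap\Omega^t$. As an involution fixes a number of points congruent to the size of the set,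
$$|\Omega^{t\iota}|\equiv|\Omega^{t\iota}\cap\Omega^t|=|\Omega^\iota\cap\Omega^t|\equiv|\Omega^\iota|=\rho(\Gamma_x,Y)\pmod2.\qquad\square$$

Now let $V$ be a good $\Gamma$-module ($\Gamma$ pro-2) with stable lattice $\Lambda$. The set $V/\Lambda$ with $\iota=-1$ is a real $\Gamma$-set. If $gx=-x$ for $x=v+\Lambda$, then $(1+g)v\in\Lambda$, and (4) gives $2^cv\in\Lambda$. So
$$(V/\Lambda)^{re}\subseteq2^{-c}\Lambda/\Lambda,\qquad |\{x\in V/\Lambda:gx=-x\}|=|(1+g)^{-1}\Lambda/\Lambda|=|\Lambda/(1+g)\Lambda|=|\det(1+g\mid V)|_2^{-1}.\tag{6}$$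
In particular $V/\Lambda$ is tame. For a finite real $\Gamma$-set $X$, Lemma 3(a) gives
$$\rho(\Gamma,X\times V/\Lambda)=\int_\Gamma|\{x\in X:gx=\iota x\}|\cdot|\det(1+g\mid V)|_2^{-1}\,dg.\tag{7}$$
The right side does not depend on $\Lambda$. We write it $\rho(\Gamma,X\times V)$, and $\rho(\Gamma,V)$ if $X$ is a point. Since determinants multiply along filtrations, it does not change if $V$ is replaced by the direct sum of the factors of a filtration by submodules.

Example. If $\Gamma$ acts trivially on $V$, then $\rho(\Gamma,V)=|2^{\dim V}|_2^{-1}=2^{\dim V}$, which is even unless $V=0$.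

**Corollary 4.** Let $X$ be a finite real $\Gamma$-set and $V$ good. If $\rho(\Gamma,X\times V)$ is odd and $W$ is a subquotient of $V$, then $\rho(T,W)$ is odd for some open $T\le\Gamma$.

**Proof.** $W$ is a factor of a filtration of $V$ by submodules; let $V'$ be the direct sum of the other factors. Take stable lattices $\Lambda'\subset V'$, $\Lambda_W\subset W$. Then
$$\rho(\Gamma,(X\times V'/\Lambda')\times W/\Lambda_W)=\rho(\Gamma,X\times(V'\oplus W))=\rho(\Gamma,X\times V)$$
is odd. By Lemma 3(b) some $\rho(\Gamma_x,W/\Lambda_W)$ with $x\in X\times V'/\Lambda'$ is odd; take $T=\Gamma_x$, an open subgroup. $\square$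

## 7. The number $r(G)$ as an orbit count on the Lie algebra

**Theorem 5.** Let $G$ be good. The torsion elements form a finite normal subgroup $F$, and $r(G)=\rho(G,F\times L(G))<\infty$, where $G$ acts on $F$ by conjugation and $\iota$ is inversion on $F$. In particular, if $G$ is torsion-free, $r(G)=\rho(G,L(G))$.

Example. For $G=\mathbb Z_2\times C_2$ we have $F=C_2$ and trivial actions, so the theorem gives $2\cdot2=4$, which is right, since the large finite quotients $C_{2^m}\times C_2$ have $r=4$.

**Step 1.** This step handles torsion. Fix coordinates. A torsion element acts on $L$ with finite order, hence trivially, so it lies in $\Delta=C_G(U)$. The group $\Delta\cap U$ is central in $\Delta$ and of finite index, so by Schur's theorem $\Delta'$ is finite. Hence the torsion elements of $G$ are exactly the elements of $\Delta$ with torsion image in the abelian group $\Delta/\Delta'$. So they form a subgroup $F$, normal in $G$. As $U$ is torsion-free, $F\cap U=1$, so $F$ embeds into $G/U$ and is finite. It commutes with $U$.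

**Step 2.** This step shows that real elements of $G$ itself are torsion. If $gxg^{-1}=x^{-1}$, then some power $x^{2^j}$ is $\exp X\in U$ and $gX=-X$. By goodness $X=0$, so $x\in F$.

**Step 3.** This step locates the real elements of $G/U_{2m}$. Let $c$ be as in (4) for $\Lambda\subset L$ and $j_0=c+1$. The compact sets $\{(g,x)\in G\times G:gxg^{-1}x\in U_{2m}\}$ decrease, as $m\to\infty$, to $\{gxg^{-1}=x^{-1}\}$, which lies in $G\times F$ by Step 2. So for $m\ge m_0$ they lie in the open set $G\times FU_{j_0}$. Let $m\ge m_0$ and $gxg^{-1}x\in U_{2m}$, and write $x=ay$ with unique $a\in F$, $y\in U_{j_0}$. We claim $y\in U_m$. Otherwise let $j$ be maximal with $y\in U_j$, so $j_0\le j<m$. As $F$ commutes with $U$,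
$$gxg^{-1}x=(gag^{-1}a)(gyg^{-1}y).$$
The left side and the second factor lie in $U$, so $gag^{-1}a\in F\cap U=1$ and $gyg^{-1}y\in U_{2m}\le U_{2j}$. With $\log y=2^jY$, (2) gives $2^j(1+g)Y\in2^{2j}\Lambda$. So $(1+g)Y\in2^j\Lambda\subseteq2\cdot2^c\Lambda\subseteq2(1+g)\Lambda$. As $1+g$ is injective, $Y\in2\Lambda$ and $y\in U_{j+1}$, a contradiction.

**Step 4.** This step counts. For $m\ge m_0$ all real elements of $G/U_{2m}$ lie in $FU_m/U_{2m}$. By (3) this is $F\times\Lambda/2^m\Lambda$, equivariantly, with inversion corresponding to $\iota$ (inversion on $F$, $-1$ on the second factor). So $r(G/U_{2m})=\rho(G,F\times2^{-m}\Lambda/\Lambda)$. For $m\ge c$, (6) shows that the real orbits in $F\times L/\Lambda$ all lie in $F\times2^{-m}\Lambda/\Lambda$. Hence $r(G/U_{2m})=\rho(G,F\times L)$ for $m\ge\max(m_0,c)$. The $U_{2m}$ form a base at $1$, so this is $r(G)$. $\square$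

## 8. Subgroups of index 2: involutions carry the parity

If $r(G)$ is odd, Theorem 5 and Corollary 4 say that $\rho(T,W)$ is odd for each subquotient $W$ of $L(G)$ and some open $T$. That tells us little about $G$ itself, because we do not control $T$, and the number of generators can change from $G$ to $T$. This is the exact point at which counting orbits on modules stops. We climb from $T$ back to $G$ by steps of index 2.

**Proposition 6.** Let $H'$ be a pro-2 group and $H$ a torsion-free good subgroup of index 2. Then $H'\setminus H$ contains finitely many $H$-classes of involutions, with representatives $\sigma_1,\dots,\sigma_l$; each $C_H(\sigma_i)$ is torsion-free and good with Lie algebra $L(H)^{\sigma_i}$; and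
$$r(H)\equiv\sum_ir(C_H(\sigma_i))\pmod2 .$$
In particular, if $r(H)$ is odd, there is an involution $\sigma\in H'\setminus H$ with $r(C_H(\sigma))$ odd.

Examples with $H\cong\mathbb Z_2$, $r(H)=2$. For $H'=\mathbb Z_2\times C_2$ there is one involution outside $H$, with centralizer $H$, and $2\equiv2$. For the pro-2 dihedral group the outer elements $x\tau$ are all involutions; conjugation by $z$ turns $x\tau$ into $(x+2z)\tau$, so there are two classes, with trivial centralizers, and $2\equiv1+1$. For $H=2\mathbb Z_2<H'=\mathbb Z_2$ there is no involution, and $2\equiv0$.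

**Setup.** Choose coordinates for $H'$ with $U\le H$, and put $L=L(H)=L(H')$. For an involution $\sigma\in H'\setminus H$, $C_H(\sigma)\cap U=\exp(\Lambda\cap L^\sigma)$, so $L(C_H(\sigma))=L^\sigma$. Goodness and torsion-freeness are inherited from $H$.

**Claim (★).** If $\sigma$ and $\sigma y$ are involutions in $H'\setminus H$ and $y\in U_j$, $j\ge1$, then $\sigma y=u^{-1}\sigma u$ for some $u\in U_{j-1}$ with $\sigma u\sigma=u^{-1}$. Indeed $(\sigma y)^2=1$ gives $\sigma y\sigma=y^{-1}$. Put $u=\exp(\frac12\log y)$, so $u^2=y$ and $\sigma u\sigma=u^{-1}$. Then $u^{-1}\sigma u=\sigma(\sigma u^{-1}\sigma)u=\sigma u^2=\sigma y$. Consequently involutions in the same coset of $U_1$ are $H$-conjugate, and there are finitely many $H$-classes of involutions.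

**Step 1.** This step turns $r(H)$ into a count of orbits outside $H$. By Theorem 5, $r(H)$ is finite, so $r(H)=r(H/U_{2m})$ for all large $m$. Write $\bar H=H/U_{2m}$, $\bar H'=H'/U_{2m}$. Non-real classes of $\bar H$ pair off, so $r(H)\equiv k(\bar H)$, the number of all classes. The group $\bar H'/\bar H$ of order 2 acts on these classes, so $k(\bar H)$ is congruent to the number of $\bar H'$-invariant ones.

Count the pairs $(x,h')\in\bar H\times(\bar H'\setminus\bar H)$ that commute. The class of $x$ is $\bar H'$-invariant if and only if $x$ commutes with some element of $\bar H'\setminus\bar H$: if $\tau x\tau^{-1}=hxh^{-1}$ with $\tau\notin\bar H$, then $h^{-1}\tau$ does, and the converse is clear. In that case $x$ commutes with exactly $|C_{\bar H}(x)|$ of them, a coset of $C_{\bar H}(x)$. Summing over $x$, the number of pairs is $|\bar H|$ times the number of invariant classes. Summing over $h'$ instead, it is $\sum_{h'}|C_{\bar H}(h')|$, which is $|\bar H|$ times the number of $\bar H$-orbits on $\bar H'\setminus\bar H$ under conjugation. So these two numbers agree.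 Inversion acts on the latter orbits with square $1$. Hence $r(H)$ is congruent to the number of inverse-closed $H$-orbits on $(H'\setminus H)/U_{2m}$.

**Step 2.** This step shows that these orbits come close to involutions. Let $t\in H$, $h'\in H'\setminus H$ and $th't^{-1}=h'^{-1}$. Some $h'^{2^j}$ is $\exp X\in U$ and $tX=-X$, so $X=0$ as $H$ is good, and $h'$ is torsion. Then $h'^2\in H$ is torsion, so $h'^2=1$: $h'$ is an involution.

Put $C_i=C_H(\sigma_i)$, $\Lambda_i^-=\{X\in\Lambda:\sigma_iX=-X\}$, $L_i^-=\mathbb Q_2\Lambda_i^-$, $\Lambda_i^\sharp=\Lambda/\Lambda_i^-$. Since $\Lambda_i^-=\Lambda\cap L_i^-$, $\Lambda_i^\sharp$ is a $C_i$-stable lattice in $L/L_i^-\cong L^{\sigma_i}$, a good $C_i$-module. Let $c_i$ be its constant in (4), and let $j_0\ge1$ exceed all $c_i$. The compact sets $\{(t,h')\in H\times(H'\setminus H):th't^{-1}h'\in U_{2m}\}$ decrease to a set in which every $h'$ is an involution. The set $\bigcup_{i,\,t\in H}t\sigma_iU_{j_0}t^{-1}$ is open and contains all involutions of $H'\setminus H$. So for all large $m$, every $h'\in H'\setminus H$ with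 $th't^{-1}h'\in U_{2m}$ for some $t\in H$ is $H$-conjugate into some $\sigma_iU_{j_0}$.

**Step 3.** This step improves $U_{j_0}$ to $U_m$: for large $m$, every inverse-closed orbit meets some $\sigma_iU_m/U_{2m}$. Let $O$ be such an orbit. If $h'U_{2m}\in O$, then $th't^{-1}h'\in U_{2m}$ for some $t\in H$, so by Step 2, $O$ has representatives $\sigma_iy$ with $y\in U_{j_0}$. Suppose none has $y\in U_m$. Choose one, $\sigma y$ with $\sigma=\sigma_i$, such that $y\in U_j$ with $j$ as large as possible; so $j_0\le j<m$. Write $\log y=2^jY$. There is $t\in H$ with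
$$t\sigma yt^{-1}\equiv(\sigma y)^{-1}=\sigma(\sigma y^{-1}\sigma)\pmod{U_{2m}}.$$
Reading this modulo $U_j$ gives $t\sigma t^{-1}\in\sigma U_j$. By (★), $t\sigma t^{-1}=u^{-1}\sigma u$ with $u\in U_{j-1}$ and $\sigma u\sigma=u^{-1}$. So $s=ut$ centralizes $\sigma$, that is, $t=u^{-1}s$ with $s\in C_i$, and
$$t\sigma yt^{-1}=u^{-1}\sigma(sys^{-1})u=\sigma\cdot u\,(sys^{-1})\,u.\tag{8}$$
Write $\log u=2^{j-1}Z$; then $Z\in\Lambda_i^-$. We have $u(sys^{-1})u\equiv\sigma y^{-1}\sigma$ modulo $U_{2m}$, hence modulo $U_{2j}$. In $U_{j-1}/U_{2j}\cong2^{j-1}\Lambda/2^{2j}\Lambda$, where (3) applies because $2j=2(j-1)+2$, this reads $2^jZ+2^jsY\equiv-2^j\sigma Y$. So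
$$sY+Z\equiv-\sigma Y\pmod{2^j\Lambda}.$$
Now $\sigma Y-Y\in\Lambda_i^-$. So the image $Y^\sharp$ of $Y$ in $\Lambda_i^\sharp$ satisfies $(1+s)Y^\sharp\in2^j\Lambda_i^\sharp\subseteq2\cdot2^{c_i}\Lambda_i^\sharp\subseteq2(1+s)\Lambda_i^\sharp$. As $1+s$ is injective, $Y^\sharp\in2\Lambda_i^\sharp$, that is, $Y=Z'+2Y'$ with $Z'\in\Lambda_i^-$, $Y'\in\Lambda$. Put $u'=\exp(-2^{j-1}Z')$. Then $\sigma u'\sigma=u'^{-1}$ and $u'^{-1}\sigma yu'=\sigma u'yu'$ represents $O$ too. By (3) again, $\log(u'yu')\equiv-2^jZ'+2^jY=2^{j+1}Y'$ modulo $2^{2j}\Lambda$, and $2j\ge j+1$. So $u'yu'\in U_{j+1}$, contradicting the choice of $j$.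

**Step 4.** This step counts the inverse-closed orbits meeting $\sigma_iU_m/U_{2m}$. If $\sigma_iU_m/U_{2m}$ and $\sigma_{i'}U_m/U_{2m}$ meet a common $H$-orbit, then $h\sigma_ih^{-1}\in\sigma_{i'}U_m$ for some $h\in H$, so $i=i'$ by (★). Fix $i$ and $\sigma=\sigma_i$. The elements of $\sigma U_m/U_{2m}$ are the classes of $\sigma y$ with $\log y=2^mY$, $Y\in\Lambda/2^m\Lambda$. Let $\log y'=2^mY'$. If $t\sigma yt^{-1}\equiv\sigma y'$ modulo $U_{2m}$ with $t\in H$, then $t\sigma t^{-1}\in\sigma U_m$, and as in Step 3, using (★) and (8) with $j=m$, $t=u^{-1}s$ with $s\in C_i$, $\log u=2^{m-1}Z$, $Z\in\Lambda_i^-$, and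
$$Y'\equiv sY+Z\pmod{2^m\Lambda}.$$
Conversely, for any $s\in C_i$ and $Z\in\Lambda_i^-$ the element $t=\exp(2^{m-1}Z)^{-1}s$ realizes this conjugacy, by the same computation. So the orbits meeting $\sigma U_m/U_{2m}$ correspond to the $C_i$-orbits on $\Lambda/(2^m\Lambda+\Lambda_i^-)=\Lambda_i^\sharp/2^m\Lambda_i^\sharp$. Inversion sends $\sigma y$ to $\sigma(\sigma y^{-1}\sigma)$, that is, $Y$ to $-\sigma Y\equiv-Y$ modulo $\Lambda_i^-$. So the number of inverse-closed orbits meeting $\sigma_iU_m/U_{2m}$ is
$$\rho(C_i,\Lambda_i^\sharp/2^m\Lambda_i^\sharp)=\rho(C_i,2^{-m}\Lambda_i^\sharp/\Lambda_i^\sharp)=\rho(C_i,L^{\sigma_i})=r(C_i)$$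
for $m\ge c_i$, by (6) and Theorem 5 for the torsion-free good group $C_i$. Summing over $i$ and combining with Steps 1 and 3 proves the congruence. $\square$

What we use again and again: if $r(H)$ is odd, then every pro-2 group containing the torsion-free good group $H$ with index 2 contains an involution.

## 9. From $G$ to a simple Lie algebra

**Proposition 7.** Let $G$ be good with $r(G)$ odd and $L=L(G)\ne0$. Then $L=[L,L]$. $G$ stabilizes every simple ideal $\mathfrak s$ of $L/\mathrm{Rad}\,L$. The image $H$ of $G$ in $\mathrm{Aut}(\mathfrak s)=\mathrm{Aut}_{\mathbb Q_2}(\mathfrak s)$ is open, torsion-free and good (with $L(H)\cong\mathfrak s$), and $r(H)$ is odd.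

By Theorem 5, $\rho(G,F\times L)$ is odd, so Corollary 4 applies with $X=F$, $V=L$.

**Step 1.** This step shows that $L$ is perfect. Let $V_1=L/[L,L]$. As $\mathrm{Ad}(\exp X)=\exp(\mathrm{ad}X)$, $U$ acts trivially on $V_1$. So each $g\in G$ acts on the good module $V_1$ with finite order, hence trivially, and $\rho(T,V_1)=2^{\dim V_1}$ for all open $T\le G$. By Corollary 4 one of these numbers is odd, so $V_1=0$. Hence $L$, being nonzero and perfect, is not solvable, and $L/\mathrm{Rad}\,L$ is semisimple and nonzero.

**Step 2.** This step produces fixed vectors. Let $M$ be a sum of simple ideals of $L/\mathrm{Rad}\,L$, stable under $g\in G$. Some $g^{2^j}$ is $\exp X$ with $X\in\Lambda$, and $gX=X$ because $g$ commutes with its power. Let $X_M$ be the image of $X$ in $M$ under $L\to L/\mathrm{Rad}\,L\to M$, the second map being the projection along the other simple ideals. This map is $g$-equivariant, because $g$ permutes the simple ideals in $M$ and those outside $M$. If $X_M=0$, then $g^{2^j}$ acts on $M$ as $\exp(\mathrm{ad}X_M)=1$. So $g$ acts on $M$, which is a good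 module for the procyclic group generated by $g$, with finite order, hence trivially. In short, if $g$ is nontrivial on $M$, then $X_M\ne0$ is fixed by $g$.

**Step 3.** This step shows that $G$ fixes each simple ideal. $G$ permutes the finitely many simple ideals through a finite 2-group. If it moved one, some $g\in G$ would have a cycle of length $2^l>1$ on them, and $h=g^{2^{l-1}}$ would interchange two distinct simple ideals $\mathfrak s_1,\mathfrak s_2$. Apply Step 2 to $h$ and $M=\mathfrak s_1\oplus\mathfrak s_2$, on which $h$ is nontrivial. There is a fixed vector $x_1+x_2\ne0$ with $x_i\in\mathfrak s_i$, so $hx_1=x_2$ and $hx_2=x_1$. Then $x_1-x_2\ne0$ and $h(x_1-x_2)=-(x_1-x_2)$, contradicting goodness.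

**Step 4.** This step describes $H$. It is compact and contains the image $\exp(\mathrm{ad}\,\bar\Lambda)$ of $U$, where $\bar\Lambda$ is the image of $\Lambda$ in $\mathfrak s$. That image is a compact group with Lie algebra $\mathrm{ad}\,\mathfrak s=\mathrm{Der}\,\mathfrak s$, the Lie algebra of $\mathrm{Aut}(\mathfrak s)$. So $H$ is open, with Lie algebra $\mathrm{ad}\,\mathfrak s\cong\mathfrak s$. Its adjoint action is the natural action on $\mathfrak s$, since $h\,\mathrm{ad}(x)\,h^{-1}=\mathrm{ad}(hx)$. It is good because $\mathfrak s$ is a subquotient of $L$. An element of finite order acts trivially on $\mathfrak s$, that is, it equals $1$; so $H$ is torsion-free.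

**Step 5.** This step gets the parity for $H$ itself. By Corollary 4 there is an open $T\le G$ with $\rho(T,\mathfrak s)$ odd. Its image $\bar T$ is open in $H$, and $r(\bar T)=\rho(\bar T,\mathfrak s)=\rho(T,\mathfrak s)$ is odd by Theorem 5. If $\bar T\ne H$, there is $H'$ with $\bar T<H'\le H$ and $|H':\bar T|=2$, and Proposition 6 gives an involution in $H$, which is torsion-free: a contradiction. So $\bar T=H$ and $r(H)$ is odd. $\square$

## 10. Only $\mathfrak{sl}_1(D)$ of odd degree survives

Recall that the centroid of a simple Lie algebra $\mathfrak s$ over $\mathbb Q_2$ consists of the linear maps $\delta$ with $\delta[x,y]=[\delta x,y]=[x,\delta y]$. It is a finite field extension $K$ of $\mathbb Q_2$, and $\mathfrak s$ is absolutely simple over $K$. For example, the centroid of $\mathfrak{sl}_1(D)$, $n\ge2$, is the center of $D$. Automorphisms of $\mathfrak s$ act on $K$ by conjugation. As in Step 4 above, if $H\le\mathrm{Aut}(\mathfrak s)$ is open, then $L(H)\cong\mathfrak s$ with the natural action.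

**Theorem 8.** Let $\mathfrak s$ be a simple Lie algebra over $\mathbb Q_2$ and $H\le\mathrm{Aut}(\mathfrak s)$ a compact open good pro-2 subgroup with $r(H)$ odd. Then $\mathfrak s\cong\mathfrak{sl}_1(D)$ with $D$ a central division algebra of odd degree $n\ge3$ over a finite extension $K$ of $\mathbb Q_2$, and $H\cong Q_D$.

The proof is by induction on $\dim\mathfrak s$. Elements of finite order in $H$ act trivially on $\mathfrak s$, so $H$ is torsion-free. Let $K$ be the centroid of $\mathfrak s$.

### 10.1 $H$ is $K$-linear

**Step 1.** This step shows that $H$ acts trivially on $K$, so that algebraic groups over $K$ can be used. $H$ acts on $K$ through a finite 2-group. If the action is nontrivial, some $h\in H$ acts on $K$ with order 2, and there is $0\ne\delta\in K$ with $h(\delta)=-\delta$. As $h\ne1$ and $H$ is torsion-free, some $h^{2^j}=\exp(\mathrm{ad}\,y)\ne1$ lies in a coordinate subgroup of $H$. So $y\ne0$, and $hy=y$ since $h$ commutes with $h^{2^j}$. Then $h(\delta y)=h(\delta)h(y)=-\delta y$ and $\delta y\ne0$, contradicting goodness.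

So $H\le\mathrm{Aut}_K(\mathfrak s)=\mathbf A(K)$, where $\mathbf A$ is a $K$-group whose identity component $\mathbf G$ is absolutely simple of adjoint type and has finite index in $\mathbf A$.

### 10.2 The type of $\mathfrak s$ when $H$ cannot be enlarged

We prove $\mathfrak s\cong\mathfrak{sl}_1(D)$ with $D$ of odd degree $n\ge3$, first in Case A: no pro-2 subgroup of $\mathrm{Aut}(\mathfrak s)$ contains $H$ with index 2.

**Step 2.** This step excludes compact overgroups with involutions: no compact $M$ with $H\le M\le\mathbf A(K)$ contains an involution. Suppose one does, and let $S\ge H$ be a Sylow pro-2 subgroup of the profinite group $M$. By Sylow's theorem $S$ contains an involution, so $S\ne H$. As $H$ is open in $S$, a subgroup of $S$ contains $H$ with index 2, contrary to the assumption of Case A.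

**Step 3.** This step shows that $\mathbf G$ is $K$-anisotropic. Suppose it is isotropic, and let $\mathcal B$ be the Bruhat–Tits building of $\mathbf G$ over $K$. We use these standard facts (Tits, *Reductive groups over local fields*, §§1–3):

- $\mathcal B$ is unique up to unique isomorphism, so $\mathbf A(K)$, which acts on $\mathbf G$ by $K$-automorphisms, acts on $\mathcal B$ compatibly with $\mathbf G(K)$.
- $\mathcal B$ is a complete CAT(0) space for a metric given on apartments by a Weyl-invariant scalar product on $X_*(\mathbf S)\otimes\mathbb R$. Taking the product induced by the Killing form, which all automorphisms preserve, the metric is $\mathbf A(K)$-invariant.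
- Compact subgroups of $\mathbf G(K)$ have bounded orbits, and stabilizers of points in $\mathbf G(K)$ are compact.
- Every point lies in the apartment of some maximal $K$-split torus $\mathbf S$, on which $s\in\mathbf S(K)$ acts as the translation by $\nu(s)$ with $\chi(\nu(s))=-v(\chi(s))$ for characters $\chi$.

The group $H\cap\mathbf G(K)$ is compact and of finite index in $H$, so $H$ has bounded orbits. A group of isometries of a complete CAT(0) space with a bounded orbit fixes the circumcenter of that orbit; so $H$ fixes a point $y\in\mathcal B$. Then $M=\mathrm{Stab}_{\mathbf A(K)}(y)$ is a finite union of cosets of the compact group $\mathrm{Stab}_{\mathbf G(K)}(y)$, hence compact, and $H\le M$. Let $y$ lie in the apartment of $\mathbf S\cong\mathbb G_m^l$, $l\ge1$. The involutions of $\mathbf S(K)=(K^*)^l$ have coordinates $\pm1$, so they have $\nu=0$, fix $y$, and lie in $M$. They are involutions of $\mathbf G(K)\subset\mathrm{Aut}(\mathfrak s)$. This contradicts Step 2.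

**Step 4.** This step identifies $\mathfrak s$. Since $\mathbf G$ is anisotropic, $\mathfrak s\cong\mathfrak{sl}_1(D)$ for a central division $K$-algebra $D$ of degree $n\ge2$ (Kneser; Platonov–Rapinchuk, *Algebraic groups and number theory*, Thm 6.5, applied to the simply connected cover of $\mathbf G$). Then $\mathbf G(K)$ is compact, and so is $M=\mathbf A(K)\ge H$. If $n$ were even, $D$ would contain a quadratic extension $K(b)$ of $K$ with $b^2\in K$. Conjugation by $b$ has order 2 on $D=K\oplus\mathfrak{sl}_1(D)$, hence on $\mathfrak s$, and would be an involution in $M$, contradicting Step 2. So $n\ge3$ is odd.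

### 10.3 The type of $\mathfrak s$ when $H$ can be enlarged

Case B: $H<H'\le\mathrm{Aut}(\mathfrak s)$ with $H'$ pro-2 and $|H':H|=2$.

**Step 5.** This step applies the induction to the fixed points of an involution. By Proposition 6 there is an involution $\sigma\in H'\setminus H$ such that $C=C_H(\sigma)$ is torsion-free and good with Lie algebra $\mathfrak s^\sigma$, and $r(C)$ is odd. Clearly $\mathfrak s^\sigma\ne\mathfrak s$. Also $\mathfrak s^\sigma\ne0$: otherwise $\sigma=-1$, so $-[x,y]=\sigma[x,y]=[\sigma x,\sigma y]=[x,y]$ and $\mathfrak s$ would be abelian. The eigenspaces of $\sigma$ are orthogonal for the Killing form of $\mathfrak s$. So this form is nondegenerate on $\mathfrak s^\sigma$, and $\mathfrak s^\sigma$ is reductive (Bourbaki, LIE I §6.4). By Proposition 7 for $C$ it is perfect, hence semisimple. Again by Proposition 7, the image of $C$ in the automorphism group of each simple ideal of $\mathfrak s^\sigma$ satisfies the hypotheses of Theorem 8. So by induction each simple ideal is $\cong\mathfrak{sl}_1(D_i)$, with $D_i$ a division algebra of odd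 degree $n_i\ge3$ over its center $Z_i$, which is the centroid of the ideal.

We note: if $\mathfrak s^\sigma$ is a vector space over a field $E\supseteq\mathbb Q_2$ with $E$-bilinear bracket, then every $\mathbb Q_2$-ideal $I$ of it is an $E$-subspace. Indeed $I=[I,\mathfrak s^\sigma]$ by semisimplicity, so $EI=[I,E\mathfrak s^\sigma]\subseteq I$.

**Step 6.** This step treats the case that $\sigma$ is nontrivial on $K$, and here we get the conclusion. Let $K_0=K^\sigma$, $[K:K_0]=2$. By Galois descent $\mathfrak s=K\otimes_{K_0}\mathfrak s^\sigma$, so $\mathfrak s^\sigma$ is absolutely simple over $K_0$. By the remark (with $E=K_0$) each $\mathbb Q_2$-ideal of $\mathfrak s^\sigma$ is a $K_0$-ideal, so $\mathfrak s^\sigma$ is simple over $\mathbb Q_2$. Its centroid is a field containing $K_0$, hence consists of $K_0$-linear maps, hence is $K_0$ by absolute simplicity. By Step 5, $\mathfrak s^\sigma\cong\mathfrak{sl}_1(D_0)$ with $D_0$ of odd degree $n\ge3$ and center $K_0$. Then $\mathfrak s\cong\mathfrak{sl}_1(D)$ with $D=K\otimes_{K_0}D_0$, which is a division algebra since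 $[K:K_0]=2$ is prime to $n$.

It remains to show that $\sigma$ cannot be $K$-linear. Suppose it is. By the remark with $E=K$, each simple ideal of $\mathfrak s^\sigma$ is a $K$-subspace, so $K\subseteq Z_i$. With $S=\mathfrak s\otimes_K\bar K$,
$$S^\sigma=\mathfrak s^\sigma\otimes_K\bar K\cong\bigoplus_i\ \bigoplus_{Z_i\hookrightarrow\bar K}\mathfrak{sl}_{n_i}(\bar K),\tag{9}$$
the inner sum over the $K$-embeddings. It is a nonzero direct sum of algebras $\mathfrak{sl}_{n}(\bar K)$ with $n\ge3$ odd.

**Step 7.** This step excludes inner $\sigma$. If $\sigma\in\mathbf G(\bar K)$, then $\sigma$ is semisimple and lies in a maximal torus of the connected group $\mathbf G$. That torus is contained in $\mathbf Z=C_{\mathbf G}(\sigma)^0$. So $\sigma\in\mathbf Z$, and $\sigma$ is central in $\mathbf Z$. Now $\mathbf Z$ is connected with Lie algebra $S^\sigma$, so semisimple. Its center is the image of the center of its simply connected cover, which by (9) is a product of groups $SL_n$ with $n$ odd. So the center of $\mathbf Z$ has odd order, contradicting $\sigma^2=1\ne\sigma$.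

**Step 8.** This step excludes outer $\sigma$. Then $S$ has type $A_l$ ($l\ge2$), $D_l$ ($l\ge4$) or $E_6$.

Type $A_l$, $N=l+1\ge3$: $\sigma(x)=-gx^{\mathsf T}g^{-1}$ for some $g\in GL_N(\bar K)$. Then $\sigma^2(x)=hxh^{-1}$ with $h=g(g^{\mathsf T})^{-1}$. So $\sigma^2=1$ forces $g=cg^{\mathsf T}$ with a scalar $c$, and transposing gives $c^2=1$. So $g^{\mathsf T}=\pm g$, and $S^\sigma=\{x:xg+gx^{\mathsf T}=0\}$ is isomorphic to $\mathfrak{so}_N$ or $\mathfrak{sp}_N$.

Type $D_l$: if $l=4$, the involutions of $\mathrm{Out}(S)\cong S_3$ are conjugate. So after conjugation by $\mathrm{Aut}(S)$ if $l=4$, $\sigma$ is conjugation by some $g\in O_{2l}$ with $\det g=-1$, and $g^2=c$ is scalar with $c^2=1$ since $g^2$ is orthogonal. If $c=-1$, let $v,w$ be eigenvectors of $g$ for the same eigenvalue $\pm\sqrt{-1}$. Then $(v,w)=(gv,gw)=-(v,w)$, so both eigenspaces are totally isotropic. Their dimensions are at most $l$ and add up to $2l$, so both are $l$, and $\det g=(\sqrt{-1})^l(-\sqrt{-1})^l=1$, a contradiction. So $g^2=1$. The eigenspaces for $1$ and $-1$ are orthogonal of dimensions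 $p,q$ with $p+q=2l$, and $q$ is odd as $\det g=-1$. So $S^\sigma\cong\mathfrak{so}_p\oplus\mathfrak{so}_q$ with $p,q$ odd.

Type $E_6$: $S^\sigma$ is of type $F_4$ or $C_4$ (Helgason, *Differential Geometry, Lie Groups, and Symmetric Spaces*, Ch. X §5).

Among the simple constituents of all these algebras, those of type $A$ are $\mathfrak{so}_3$ and the two factors of $\mathfrak{so}_4$, of type $A_1$, and $\mathfrak{so}_6$, of type $A_3$. So $\mathfrak{sl}_n$ with $n\ge3$ odd, which is of type $A_{n-1}$ with $n-1\geq 2$ even, never occurs. This contradicts (9). So in Case B, Step 6 applies, and in both cases $\mathfrak s\cong\mathfrak{sl}_1(D)$ with $n\ge3$ odd.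

### 10.4 Identification of $H$

**Step 9.** This step computes $\mathrm{Aut}_K(\mathfrak s)$ for $\mathfrak s=\mathfrak{sl}_1(D)$, $n\ge3$ odd, with centroid $K=Z(D)$. Let $\phi\in\mathrm{Aut}_K(\mathfrak s)$. Over $\bar K$, where $D$ becomes a matrix algebra, $\phi$ has the form $x\mapsto gxg^{-1}$ or $x\mapsto-gx^{\mathsf T}g^{-1}$. Consider the $K$-linear map on $D=K\oplus\mathfrak{sl}_1(D)$ that is the identity on $K$ and $\phi$, respectively $-\phi$, on $\mathfrak{sl}_1(D)$. Over $\bar K$ it becomes $x\mapsto gxg^{-1}$, respectively $x\mapsto gx^{\mathsf T}g^{-1}$. So it is an automorphism, respectively an antiautomorphism, of the algebra over $\bar K$, and hence already over $K$. An antiautomorphism would give $D\cong D^{op}$, impossible as the class of $D$ has odd order $n>1$ in $\mathrm{Br}(K)$. So by Skolem–Noether $\mathrm{Aut}_K(\mathfrak s)=D^*/K^*$. By Step 1, $H\le D^*/K^*$.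

**Step 10.** This step shows $H=Q_D$. The quotient $D^*/K^*O_D^*$ has order $n$, since $v_D(K^*)=n\mathbb Z$. The quotient $O_D^*/O_K^*(1+P_D)\cong\mathbb F_{q^n}^*/\mathbb F_q^*$ has odd order. So $Q_D$, the image of $1+P_D$, is a normal pro-2 subgroup of $D^*/K^*$ of odd index, and the pro-2 group $H$ lies in it. $Q_D$ has no involution: if $g\in1+P_D$ and $g^2\in K$, then $[K(g):K]\le2$ divides the odd number $n$, so $g\in K$. If $H\ne Q_D$, then, $H$ being open, there is $H'$ with $H<H'\le Q_D$ and $|H':H|=2$, and Proposition 6 gives an involution in $Q_D$, a contradiction. So $H=Q_D$. $\square$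

## 11. Real classes and generators of $Q_D$

**Lemma 9.** Let $n\ge3$ be odd.
(a) $Q_D$ maps onto $P_D/P_D^2\cong(\mathbb Z/2)^{nf}$; so $d(Q_D)\ge nf\ge3$.
(b) $Q_D$ is good and torsion-free, and $r(Q_D)\ge25$.
(c) If $n=3$ and $K=\mathbb Q_2$, then $r(Q_D)=25$ and $d(Q_D)=3$.

**Proof of (a).** We have $1+P_K\subseteq1+P_D^n\subseteq1+P_D^2$ and $(1+P_D)/(1+P_D^2)\cong P_D/P_D^2\cong\mathbb F_{q^n}$.

**Proof of (b), Step 1.** This step shows that Theorem 5 applies and reduces to $n=3$, $q=2$. $Q_D$ is open in $\mathrm{Aut}_K(\mathfrak{sl}_1(D))=D^*/K^*$, with Lie algebra $\mathfrak{sl}_1(D)$ and conjugation as adjoint action. If $gxg^{-1}=-x$ with $0\ne x\in\mathfrak{sl}_1(D)$, then $\mathrm{Nrd}(x)=\mathrm{Nrd}(-x)=-\mathrm{Nrd}(x)$ as $n$ is odd; but $\mathrm{Nrd}(x)\ne0$, a contradiction. So $Q_D$ is good. It has no involution by Step 10 above, so it is torsion-free, because a nontrivial torsion element of a pro-2 group has an involution among its powers. Its linear characters of order at most 2 give $r(Q_D)\ge2^{nf}\ge32$ if $nf\ge5$. Otherwise $nf\in\{3,4\}$ with $n\ge3$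 odd, so $n=3$, $f=1$, $q=2$, and $K/\mathbb Q_2$ is totally ramified of some degree $e$.

**Proof of (b), Step 2.** This step computes the integrand in (7). By Theorem 5, $r(Q_D)=\int_{Q_D}\phi$ with $\phi(g)=|\det_{\mathbb Q_2}(1+\mathrm{Ad}\,g\mid\mathfrak{sl}_1(D))|_2^{-1}$. We may integrate over $g\in1+P_D$ with its normalized Haar measure. Under $u\mapsto1+u$ this is the additive measure on $P_D$ of total mass $1$, since left multiplication by $1+v$ turns $u$ into $v+(1+v)u$ and multiplication by the unit $1+v$ preserves the additive measure.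

Let $a_1,a_2,a_3$ be the eigenvalues of $g\in1+P_D$ over $\bar K$ and $t=\mathrm{trd}(g)$. On $D\otimes\bar K=M_3(\bar K)$ the eigenvalues of $\mathrm{Ad}\,g$ are the $a_ia_j^{-1}$. The three factors with $i=j$ are $2$; the pairs $i\ne j$ give $(a_i+a_j)^2/(a_ia_j)$; and $\prod_{i<j}a_ia_j=\mathrm{Nrd}(g)^2$. Since $a_i+a_j=t-a_k$ for $\{i,j,k\}=\{1,2,3\}$,
$$\det{}_K(1+\mathrm{Ad}\,g\mid D)=\prod_{i,j}(1+a_ia_j^{-1})=8\,\mathrm{Nrd}(g)^{-2}\prod_{i<j}(a_i+a_j)^2=8\,\mathrm{Nrd}(g)^{-2}\,\mathrm{Nrd}(t-g)^2 .\tag{10}$$
As $D=K\oplus\mathfrak{sl}_1(D)$ and $1+\mathrm{Ad}\,g=2$ on $K$, on $\mathfrak{sl}_1(D)$ one replaces $8$ by $4$. The determinant over $\mathbb Q_2$ is the norm of that over $K$, and $|N_{K/\mathbb Q_2}(z)|_2^{-1}=2^{v_K(z)}$ because $K/\mathbb Q_2$ is totally ramified. With $v_K(4)=2e$, $\mathrm{Nrd}(g)$ a unit, and $v_K\circ\mathrm{Nrd}=v_D$, we get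
$$\phi(g)=2^{2e+2v_D(t-g)} .$$
Write $g=1+u$. Then $t=3+\mathrm{trd}(u)$ and $t-g=2+\mathrm{trd}(u)-u$ with $2+\mathrm{trd}(u)\in P_K\subseteq P_D^3$.

**Proof of (b), Step 3.** This step settles $e\ge2$. As $|P_D/P_D^2|=8$, $v_D(u)=1$ has measure $\frac78$. There $v_D(t-g)=1$ and $\phi=2^{2e+2}$, contributing $7\cdot2^{2e-1}\ge56$ if $e\ge2$. For $e=1$ the value $25$ is computed in (c).

**Proof of (c), Step 4.** This step computes $r(Q_D)$ for $e=1$, that is, $K=\mathbb Q_2$. If $v_D(u)=1$: $\phi=16$, measure $\frac78$. If $v_D(u)=2$: $v_D(t-g)=2$, $\phi=64$, measure $\frac7{64}$. The rest is $u=2w$ with $w\in O_D$ (as $P_D^3=2O_D$), measure $\frac1{64}$, and $t-g=2(1+\mathrm{trd}(w)-w)$. The second factor is a unit. To see this, let $\bar w\in\mathbb F_8$ be the residue of $w$. Choosing $w_0\in O_{F_3}$ with the same residue and using $\mathrm{trd}(P_D)\subseteq P_K$, we see that $\mathrm{trd}(w)$ has residue $\mathrm{tr}(\bar w)$, the trace from $\mathbb F_8$ to $\mathbb F_2$. If the factor were not a unit, then $\bar w=1+\mathrm{tr}(\bar w)\in\mathbb F_2$, whence $\mathrm{tr}(\bar w)=3\bar w=\bar w$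 and $\bar w=1+\bar w$, absurd. So $v_D(t-g)=3$ and $\phi=2^{2+6}=256$. Hence
$$r(Q_D)=16\cdot\tfrac78+64\cdot\tfrac7{64}+256\cdot\tfrac1{64}=14+7+4=25 .$$

**Proof of (c), Step 5.** This step shows $d(Q_D)=3$. We use $F_3,\sigma,\pi$ and $Q_j$ from the example in Section 1.6, and show $Q_j\le\Phi(Q_D)Q_{j+1}$ for all $j\ge2$. Then $Q_2\le\Phi(Q_D)Q_j$ for all $j$, so $Q_2\le\Phi(Q_D)$ as $\Phi(Q_D)$ is closed. So $Q_D/\Phi(Q_D)$ is a quotient of $Q_D/Q_2\cong(\mathbb Z/2)^3$, and with (a), $d(Q_D)=3$.

We say that $1+\tilde a\pi^j+\cdots$, with $\tilde a\in O_{F_3}$ a lift of $a\in\mathbb F_8$ and further terms in $P_D^{j+1}$, has coefficient $a$ at level $j$. For $x=\tilde a\pi^i$ and $y=\tilde b\pi^j$, the commutator of $1+x$ and $1+y$ is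
$$1+(xy-yx)(1+x)^{-1}(1+y)^{-1}\equiv1+xy-yx\pmod{P_D^{i+j+1}},$$
and $\pi^i\tilde b=\sigma^i(\tilde b)\pi^i$. So it has coefficient $a\sigma^i(b)-b\sigma^j(a)$ at level $i+j$. At levels divisible by 3 the coefficients matter only modulo $\mathbb F_2$, because of $1+P_K$. All commutators and squares lie in $\Phi(Q_D)$, so it is enough to find all coefficients, modulo $\mathbb F_2$ at levels divisible by 3.

- $j=2$: $(1+\tilde a\pi)^2=1+\tilde a\sigma(\tilde a)\pi^2+2\tilde a\pi$ and $2\tilde a\pi\in P_D^4$, so squares of level-1 elements give $a\sigma(a)$. This is $a^3$ or $a^5$, a bijection of $\mathbb F_8$, since $3$ and $5$ are prime to $7$.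
- $j=3$, modulo $\mathbb F_2$: commutators of levels $1,2$ with $b=1$ give all $a-\sigma^2(a)$. These are all trace-zero elements, as the kernel of $1-\sigma^2$ is $\mathbb F_2$. They map onto $\mathbb F_8/\mathbb F_2$ since $\mathrm{tr}(1)=1$.
- $j=4,5$: commutators of levels $i=1,2$ and $3$ give $a(\sigma^i(b)-b)$. With a fixed $b\notin\mathbb F_2$ and all $a$, these are all of $\mathbb F_8$.
- $j=6$, modulo $\mathbb F_2$: $(1+2w)^2=1+4(w+w^2)$ for $w\in O_D$, with $4=\pi^6$, and $\bar w+\bar w^2$ runs through the trace-zero elements, which map onto $\mathbb F_8/\mathbb F_2$.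
- $j\ge7$: for $u=\tilde a\pi^{j-3}$ we have $2u=\tilde a\pi^j$ and $u^2\in P_D^{2(j-3)}\subseteq P_D^{j+1}$. So $(1+u)^2\equiv1+2u$ modulo $P_D^{j+1}$ gives all coefficients. $\square$

## 12. Proofs of Theorems A, B and C

**Proof of Theorem B.** By Lemma 1, $G$ is analytic and good, and $L(G)\ne0$ as $G$ is infinite. By Proposition 7, $L(G)/\mathrm{Rad}\,L(G)$ is nonzero, and for a simple ideal $\mathfrak s$ of it the image $H$ of $G$ in $\mathrm{Aut}(\mathfrak s)$ satisfies the hypotheses of Theorem 8. So $H\cong Q_D$ with $n\ge3$ odd is a quotient of $G$. By Lemma 9, $d(G)\ge d(Q_D)\ge nf\ge3$ and $r(G)\ge r(Q_D)\ge25$. $\square$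

**Proof of Theorem A.** If for some odd $k$ there were infinitely many 2-generated finite 2-groups with exactly $k$ real classes, Proposition 2 with $d=2$ would give an infinite 2-generated pro-2 group $G$ with $r(G)=k$ odd. This contradicts $d(G)\ge3$ from Theorem B. So the conjecture is true. $\square$

**Proof of Theorem C.** By (5), a finite 2-group with $k$ real classes and minimal number of generators $d$ has $d\le\log_2k$. Hence an infinite family with the same odd $k$ contains infinitely many groups with the same $d$. Proposition 2 gives an infinite finitely generated pro-2 group $G$ with $r(G)=k$, and Theorem B gives $k\ge25$.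

For $k=25$ take $D$ of degree 3 over $\mathbb Q_2$. By Lemma 9(c), $r(Q_D)=25$ and $d(Q_D)=3$. The supremum $r(Q_D)$ is attained at some open normal $N_0$, and then $r(Q_D/N)=25$ for all open normal $N\le N_0$. If also $N\le\Phi(Q_D)$, then $d(Q_D/N)=3$. As $Q_D$ is infinite, these quotients have unbounded orders. So there are infinitely many 3-generated finite 2-groups with exactly $25$ real classes. $\square$
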